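# Pure submodules and pure quotients of Gorenstein flat modules over an arbitrary ring

## 1. Flat modules, abelian groups, $\mathbb Z/4$: a first guess of "yes"

Let $M$ be a Gorenstein flat module and $N\subseteq M$ a pure submodule. Must $N$ and $M/N$ be Gorenstein flat? The answer one would first guess is yes, over every ring, because Gorenstein flat modules are modeled on flat modules and flat modules have this property. We fix the words, test the guess on small rings, and then see how far the argument for flat modules goes.

Throughout, $R$ is an associative ring with identity, "module" means left $R$-module, and $M^+=\mathrm{Hom}_{\mathbb Z}(M,\mathbb Q/\mathbb Z)$ is the character module of $M$; it is a right module if $M$ is a left module, and conversely.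

**Definition (purity).** A submodule $N\subseteq M$ is *pure* if $A\otimes_RN\to A\otimes_RM$ is injective for every right module $A$. Then $0\to N\to M\to M/N\to0$ is called *pure exact*, and $M/N$ is a *pure quotient* of $M$.

For example, $2\mathbb Z/4\subseteq\mathbb Z/4$ is not pure over $\mathbb Z$ (tensor with $\mathbb Z/2$: the map becomes zero). The subgroup $\bigoplus_p\mathbb Z/p\subseteq\prod_p\mathbb Z/p$ ($p$ running over the primes) is pure, since the quotient is torsion-free, hence flat. It is not a summand: the quotient is divisible, because a prime $q$ acts bijectively on every $\mathbb Z/p$ with $p\ne q$, while $\prod_p\mathbb Z/p$ contains no nonzero divisible subgroup. So purity is weaker than splitting.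

**Definition (Gorenstein flat).** A module $M$ is *Gorenstein flat* if there is an acyclic complex
$$F:\qquad\cdots\to F^{-2}\to F^{-1}\to F^0\to F^1\to\cdots$$
of flat modules such that $I\otimes_RF$ is acyclic for every injective right module $I$, and $M$ is isomorphic to one of the cokernels of $F$. After a shift, $M\cong\mathrm{coker}(F^{-2}\to F^{-1})$.

A flat module $M$ is Gorenstein flat: use the complex $0\to M\xrightarrow{1}M\to0$.

**Flat modules.** A module $M$ is flat if and only if $M^+$ is injective. If $0\to N\to M\to Q\to0$ is pure exact, then $0\to Q^+\to M^+\to N^+\to0$ splits. So if $M$ is flat, then $N^+$ and $Q^+$ are summands of an injective module, hence injective, and $N$ and $Q$ are flat.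

**The ring $\mathbb Z$.** A Gorenstein flat abelian group embeds in a flat (torsion-free) group, so it is torsion-free, hence flat. Gorenstein flat means flat, and the guess is right.

**The ring $\mathbb Z/4$.** Over this ring projective and injective modules coincide. Splice a projective resolution of an arbitrary module $X$ with an injective coresolution of $X$. This gives an acyclic complex of projectives, and it stays acyclic under $I\otimes-$ for $I$ injective, because $I$ is projective. For $X=\mathbb Z/2$ one finds $\cdots\xrightarrow{2}\mathbb Z/4\xrightarrow{2}\mathbb Z/4\xrightarrow{2}\cdots$. So every module is Gorenstein flat, and the guess is right.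

**Right coherent rings.** By a theorem of Holm, if $R$ is right coherent, then the class of Gorenstein flat modules is closed under pure submodules and pure quotients.

Whether this holds over a general ring is a problem whose source is Ioannis Emmanouil and Wei Ren, "On certain classes of modules over group algebras", arXiv:2503.04864 (2025). The guess is correct.

**Theorem 1.** Over any ring $R$ the class of Gorenstein flat modules is closed under pure submodules and pure quotients.

## 2. Character modules, purity and Gorenstein injective modules

We write f.g. for "finitely generated" and f.p. for "finitely presented". These textbook facts are used freely.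

* (F1) $\mathrm{Hom}(U,M^+)\cong(U\otimes_RM)^+\cong\mathrm{Hom}(M,U^+)$ and $\mathrm{Ext}^i(U,M^+)\cong\mathrm{Tor}_i^R(U,M)^+$, naturally, for $U$ a right and $M$ a left module. A sequence is exact if and only if its character sequence is.
* (F2) $M$ is flat if and only if $M^+$ is injective. Extensions of flat modules are flat.
* (F3) For an exact sequence $0\to N\to M\to Q\to0$ these are equivalent: it is pure exact; every map from an f.p. module to $Q$ lifts to $M$; the dual sequence splits. If $Q$ is flat, the sequence is pure exact. The canonical map $D\to D^{++}$ is a pure monomorphism, and the canonical map $\bigoplus X_i\to\varinjlim X_i$ is a pure epimorphism for each directed system.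
* (F4) (Lazard) $M$ is flat if and only if every map from an f.p. module to $M$ factors through an f.g. free module.
* (F5) Every module, over any ring, is a colimit of f.p. modules indexed by a directed poset. If $E$ is f.p., then $\mathrm{Hom}(E,-)$ commutes with directed colimits: a map from $E$ to a directed colimit factors through some stage, and two maps from $E$ to a stage that agree in the colimit agree at a later stage.
* (F6) If $E$ is f.p., then $(\prod U_t)\otimes E\to\prod(U_t\otimes E)$ is an isomorphism.

**Definition (Gorenstein injective).** A right module $W$ is *Gorenstein injective* (GI) if it is a kernel in an acyclic complex $J$ of injective right modules such that $\mathrm{Hom}(I,J)$ is acyclic for all injective $I$.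

Over $\mathbb Z$, a GI group is a quotient of a divisible group, hence divisible, hence injective; so GI means injective there.

Being GI is equivalent to the following two conditions together:

* (a) $\mathrm{Ext}^i(I,W)=0$ for $i\ge1$ and all injective $I$;
* (b) there is an exact sequence $\cdots\to J_1\to J_0\to W\to0$ with all $J_i$ injective that stays exact under $\mathrm{Hom}(I,-)$ for all injective $I$.

If $W$ is a kernel in $J$, then the part of $J$ to the right of $W$ is an injective resolution that stays exact under $\mathrm{Hom}(I,-)$, which is (a); the part to the left is (b), where $\mathrm{Hom}(I,J_0)\to\mathrm{Hom}(I,W)$ is onto because a map $I\to W\subseteq J^0$ is a cycle of $\mathrm{Hom}(I,J)$, hence a boundary. Conversely, given (a) and (b), splice the sequence in (b) with an injective resolution of $W$, which stays exact under $\mathrm{Hom}(I,-)$ by (a). In the spliced complex the kernel of $J_0\to W$ is again a kernel. So each GI module $W$ admits an epimorphism $J_0\to W$ with $J_0$ injective and GI kernel such that $\mathrm{Hom}(I,J_0)\to\mathrm{Hom}(I,W)$ is onto for all injective $I$. Injectives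 are GI (use $0\to W\xrightarrow{1}W\to0$), and products of GI modules are GI (take products of complexes).

**Lemma 2.** The class of GI modules is closed under extensions, cokernels of monomorphisms, and direct summands.

*Proof.*

**Extensions.** Let $0\to W'\to W\to W''\to0$ be exact with $W',W''$ GI. The long exact sequence gives (a) for $W$. Take epimorphisms $J'\to W'$ and $J''\to W''$ with $J',J''$ injective and GI kernels $K',K''$. As $\mathrm{Ext}^1(J'',W')=0$, the map $J''\to W''$ lifts to $W$. We get an epimorphism $J'\oplus J''\to W$, and by the snake lemma its kernel $K$ is an extension of $K''$ by $K'$. Hence $K$ satisfies (a); in particular $\mathrm{Ext}^1(I,K)=0$, so $\mathrm{Hom}(I,J'\oplus J'')\to\mathrm{Hom}(I,W)$ is onto. Now $K$ is again an extension of GI modules, so we can repeat with $K$ in place of $W$, and so on. This gives (b).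

**Cokernels of monomorphisms.** Let $0\to W'\to W\to W''\to0$ be exact with $W',W$ GI. The exact sequence $\mathrm{Ext}^i(I,W)\to\mathrm{Ext}^i(I,W'')\to\mathrm{Ext}^{i+1}(I,W')$ gives (a) for $W''$. Let $J\to W$ be an epimorphism with $J$ injective and GI kernel $K$. The kernel $K''$ of $J\to W\to W''$ sits in $0\to K\to K''\to W'\to0$, so it is GI by the previous case. Since $\mathrm{Ext}^1(I,K'')=0$, the map $\mathrm{Hom}(I,J)\to\mathrm{Hom}(I,W'')$ is onto. Splicing $K''\to J\to W''$ with a sequence as in (b) for $K''$ gives (b) for $W''$.

**Summands.** Let $W=A\oplus A'$ be GI. Then $Z=\prod_{\mathbb N}W\cong A^{\mathbb N}\oplus A'^{\mathbb N}$ is GI, and $A\oplus Z\cong Z$ by shifting the factors $A$. So $A$ is the cokernel of a monomorphism $Z\to A\oplus Z\cong Z$ between GI modules, and the previous case applies. $\square$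

## 3. What dualizing gives, and where coherence enters

We allow a more general family of test modules than the injectives.

**Definition ($\mathcal U$).** Fix a class $\mathcal U$ of right modules that contains all injective right modules and is closed under isomorphisms and arbitrary products. A map $f$ of left modules is *$\mathcal U$-monic* if $U\otimes f$ is injective for all $U\in\mathcal U$. A module $X$ is *$\mathcal U$-Gorenstein flat*, written $X\in\mathcal{GF}_{\mathcal U}$, if it is a cokernel of an acyclic complex $F$ of flat modules with $U\otimes_RF$ acyclic for all $U\in\mathcal U$. A *$\mathcal U$-exact flat coresolution* of $X$ is a complex $0\to X\to F^0\to F^1\to\cdots$ with flat $F^i$ that becomes exact under $U\otimes-$ for every $U\in\mathcal U$; the complex itself need not be exact.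

From now on "for all $U$" means for all $U\in\mathcal U$. The class of injective right modules is an allowed choice of $\mathcal U$, and for it $\mathcal{GF}_{\mathcal U}$ is the class of Gorenstein flat modules. The class of all right modules is also allowed: then $\mathcal U$-monic maps are the pure monomorphisms. In general a $\mathcal U$-monic map need not be injective. Over $\mathbb Z$ with $\mathcal U$ the divisible groups, $\mathbb Z/n\to0$ is $\mathcal U$-monic, since $U\otimes\mathbb Z/n=U/nU=0$.

The definition of $\mathcal{GF}_{\mathcal U}$ splits into a left half and a right half: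

> (1) $X\in\mathcal{GF}_{\mathcal U}$ if and only if $\mathrm{Tor}_i^R(U,X)=0$ for all $i\ge1$ and all $U$, and $X$ has a $\mathcal U$-exact flat coresolution that is itself exact.

Indeed, let $X=\mathrm{coker}(F^{-2}\to F^{-1})$ with $F$ as in the definition. Then $\cdots\to F^{-2}\to F^{-1}\to X\to0$ is a flat resolution, and its homology after $U\otimes-$, which is Tor, vanishes in degrees $\ge1$. Also $U\otimes X=\mathrm{coker}(U\otimes F^{-2}\to U\otimes F^{-1})$ embeds in $U\otimes F^0$ by exactness of $U\otimes F$, so $0\to X\to F^0\to F^1\to\cdots$ is as required. Conversely, splice a projective resolution of $X$, which stays exact under $U\otimes-$ because the Tor groups vanish, with the given coresolution.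

Now repeat the argument for flat modules. If $M$ is Gorenstein flat with complex $F$, then $F^+$ is an acyclic complex of injectives, $\mathrm{Hom}(I,F^+)\cong(I\otimes F)^+$ is acyclic, and $M^+$ is a kernel in $F^+$. So $M^+$ is GI. If $0\to N\to M\to Q\to0$ is pure exact, then $N^+$ and $Q^+$ are summands of $M^+$, hence GI by Lemma 2. Everything depends on this: if $X^+$ is GI, is $X$ Gorenstein flat? The left half of (1) is fine, since $\mathrm{Tor}_i(I,X)^+\cong\mathrm{Ext}^i(I,X^+)=0$. The right half must be built one map at a time, and the next lemma says that one good map $X\to F$ lets us continue.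

**Lemma 3.** Let $X^+$ be GI and let $f:X\to F$ be a map to a flat module such that $I\otimes f$ is injective for every injective right module $I$. Then $f$ is injective, and $(\mathrm{coker} f)^+$ is GI.

*Proof.* By (F1), $\mathrm{Hom}(I,F^+)\to\mathrm{Hom}(I,X^+)$ is onto for injective $I$. Since $X^+$ is GI, there is an epimorphism $J\to X^+$ with $J$ injective and GI kernel $K'$ such that $\mathrm{Hom}(I,J)\to\mathrm{Hom}(I,X^+)$ is onto for injective $I$. Taking $I=J$ in the first surjection, $J\to X^+$ lifts through $f^+:F^+\to X^+$. Hence $f^+$ is onto and $f$ is injective. Put $X^1=\mathrm{coker} f$, so $(X^1)^+=\ker f^+$.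

Let $P=F^+\times_{X^+}J$ be the pullback. The projection $P\to J$ is onto with kernel $(X^1)^+$, and it splits because $J\to X^+$ lifts through $F^+$. The projection $P\to F^+$ is onto with kernel $K'$, and it splits because $F^+$ is injective, so that $F^+\to X^+$ lifts through $J$. Therefore $(X^1)^+\oplus J\cong P\cong K'\oplus F^+$. The right side is GI, hence so is its summand $(X^1)^+$ by Lemma 2. $\square$

**The attempt.** Let $X^+$ be GI and let $p:J\to X^+$ be an epimorphism with $J$ injective and $\mathrm{Hom}(I,J)\to\mathrm{Hom}(I,X^+)$ onto for injective $I$. The obvious candidate for $f$ is the adjoint map $x:X\to J^+$, $x(m)(j)=p(j)(m)$. The composite $J\to J^{++}\xrightarrow{x^+}X^+$ sends $j$ to $m\mapsto x(m)(j)=p(j)(m)$, so it equals $p$. Hence $\mathrm{Hom}(I,J^{++})\to\mathrm{Hom}(I,X^+)$ is onto for injective $I$. This map is $(I\otimes J^+)^+\to(I\otimes X)^+$, so $I\otimes x$ is injective. All this holds over every ring. *If $J^+$ is flat*, Lemma 3 applies, $\mathrm{coker}\,x$ has GI dual, and we may repeat with $\mathrm{coker}\,x$ in place of $X$.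

If $R$ is right coherent, $J^+$ is flat for each injective $J$. For a f.g. right ideal $\mathfrak a$, which is then f.p., the natural map $\mathfrak a\otimes J^+\to\mathrm{Hom}(\mathfrak a,J)^+$ is an isomorphism (both sides are right exact in $\mathfrak a$ and agree for $\mathfrak a=R$). As $\mathrm{Hom}(R,J)\to\mathrm{Hom}(\mathfrak a,J)$ is onto, $\mathfrak a\otimes J^+\to J^+$ is injective. So over right coherent rings the iteration never stops, $X$ is Gorenstein flat if $X^+$ is GI, and Holm's theorem follows.

**Where it stops.** Without coherence $J^+$ need not be flat. Let $k=\mathbb F_p$ and $R=k[x_1,x_2,\dots]/(x_ix_j)_{i,j\ge1}=k\oplus\mathfrak m$, where $\mathfrak m$ has basis $x_1,x_2,\dots$ and $\mathfrak m^2=0$. On $k$-vector spaces $(-)^+$ is the $k$-dual $(-)^*$. The module $J=R^+$ is injective, and $J^+=R^{**}=k\oplus\mathfrak m^{**}$ with $x_i(c,\xi)=(0,cx_i)$. If a module $F$ over this commutative ring is flat, then tensoring $0\to\mathrm{Ann}(x_1)\to R\xrightarrow{x_1}R$ with $F$ shows $\{v\in F:x_1v=0\}=\mathrm{Ann}_R(x_1)F=\mathfrak mF$. In $J^+$ the left side is $\mathfrak m^{**}$, but $\mathfrak mJ^+=\mathfrak m\subsetneq\mathfrak m^{**}$,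 as $\mathfrak m$ is infinite-dimensional. So $J^+$ is not flat, and the attempt breaks exactly at the flatness of $J^+$.

## 4. Lazard's criterion with larger test modules

Look again at a pure exact sequence $0\to N\to M\to Q\to0$ with $M\in\mathcal{GF}_{\mathcal U}$. For $N$ the first map is free of charge: if $M\to F$ is $\mathcal U$-monic with $F$ flat and cokernel $L$, then $N\to M\to F$ is $\mathcal U$-monic. The next step is the problem. The cokernel $C=F/N$ sits in $0\to Q\to C\to L\to0$, so we must handle $Q$, and for $Q$ no map to a flat module is in sight. We would like a class $\mathcal E$ that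

* is closed under pure quotients for a trivial reason,
* contains $Y$ whenever $X\to Y$ is $\mathcal U$-monic and $X$ and the cokernel lie in $\mathcal E$, and
* is exactly the class of modules with a $\mathcal U$-exact flat coresolution.

Lazard's criterion (F4) suggests the shape: a condition on maps from f.p. modules passes to pure quotients because such maps lift. The free modules in Lazard's criterion are replaced by small modules that already have a $\mathcal U$-exact flat coresolution. The right meaning of "small" turns out to be "countably presented".

**Definition (c.p., $\mathcal B$, $\mathcal E$).** A module is *countably presented* (c.p.) if it is a cokernel of a map between countably generated free modules. Let $\mathcal B$ be the class of c.p. modules $Z$ admitting a complex $0\to Z\to G^0\to G^1\to\cdots$ with c.p. flat $G^i$ that is exact under $U\otimes_R-$ for all $U$. Let $\mathcal E$ be the class of modules $X$ such that every map from an f.p. module to $X$ factors through a module in $\mathcal B$.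

For $\mathcal U$ the class of all right modules: if $Z\in\mathcal B$, then $Z\to G^0$ is a pure monomorphism into a flat module, so $Z$ is flat. Hence $\mathcal B$ is the class of c.p. flat modules, and by (F4) $\mathcal E$ is the class of flat modules. Over $\mathbb Z$ with $\mathcal U$ the divisible groups: each f.p. group $\mathbb Z^r\oplus T$ with $T$ finite lies in $\mathcal B$ (use $\mathbb Z^r\oplus T\to\mathbb Z^r$, which is $\mathcal U$-monic with cokernel $0$), so $\mathcal E$ contains all groups. So $X\in\mathcal E$ does not by itself make $X$ Gorenstein flat, and conditions (i) and (ii) below are needed.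

**Theorem 4.** Let $R$ be any ring and $\mathcal U$ a class of right modules that contains all injective right modules and is closed under isomorphisms and arbitrary products.

1. If $0\to N\to M\to Q\to 0$ is pure exact, then $M\in\mathcal{GF}_{\mathcal U}$ if and only if $N\in\mathcal{GF}_{\mathcal U}$ and $Q\in\mathcal{GF}_{\mathcal U}$.
2. $\mathcal{GF}_{\mathcal U}$ is closed under extensions, kernels of epimorphisms, direct sums, direct summands and direct limits.
3. $X\in\mathcal{GF}_{\mathcal U}$ if and only if (i) $X^+$ is Gorenstein injective, (ii) $\mathrm{Tor}_i^R(U,X)=0$ for all $i\ge1$ and all $U$, and (iii) $X\in\mathcal E$, that is, every map from a finitely presented module to $X$ factors through a module in $\mathcal B$. If $\mathcal U$ is the class of injectives, (i) implies (ii).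

**First properties of $\mathcal B$ and $\mathcal E$.** The class $\mathcal B$ contains all c.p. flat modules and is closed under countable direct sums (a countable direct sum of c.p. modules is c.p.; add the complexes). If $Z\in\mathcal B$ with complex $G^\bullet$, then $Z\to G^0$ is $\mathcal U$-monic, and its cokernel $Z^1$ lies in $\mathcal B$: it is c.p. by Lemma 5(1) below, and $U\otimes Z^1=\mathrm{coker}(U\otimes Z\to U\otimes G^0)$ embeds in $U\otimes G^1$ by exactness at $U\otimes G^0$. Conversely:

> (2) (Coinduction) Let $\mathcal X$ be a class of c.p. modules such that each $X\in\mathcal X$ has a $\mathcal U$-monic map to a c.p. flat module with cokernel in $\mathcal X$. Then $\mathcal X\subseteq\mathcal B$.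

To see this, splice $X\to G^0\to X_1$, $X_1\to G^1\to X_2$, and so on. After $U\otimes-$ each piece is short exact.

Clearly $\mathcal B\subseteq\mathcal E$. The class $\mathcal E$ is closed under directed colimits, since a map from an f.p. module factors through a stage. It is closed under finite direct sums, since $\mathcal B$ is, hence under arbitrary direct sums, which are directed colimits of finite ones. It is closed under pure quotients: if $M\to Q$ is a pure epimorphism and $M\in\mathcal E$, a map from an f.p. module to $Q$ lifts to $M$, and the lift factors through $\mathcal B$.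

## 5. Countably presented modules as sequences

The group $\mathbb Q=\mathrm{colim}(\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{3}\mathbb Z\xrightarrow{4}\cdots)$ is c.p. but not f.g. This picture is general.

**Lemma 5.**

1. Countable direct sums, cokernels, pushouts and sequential colimits of c.p. modules are c.p.
2. A module is c.p. if and only if it is the colimit of a sequence $X_0\to X_1\to\cdots$ of f.p. modules.
3. A c.p. flat module is the colimit of a sequence of f.g. free modules. Conversely such colimits are c.p. flat.
4. A map $\ell:L\to H$ of c.p. modules with $H$ flat is the colimit of a sequence of maps $\ell_i:L_i\to R^{m_i}$ with $L_i$ f.p., where $\mathrm{colim}\,L_i=L$ and $\mathrm{colim}\,R^{m_i}=H$.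
5. If $Z$ is c.p., then $\mathrm{Hom}(Z,-)$ commutes with $\aleph_1$-directed colimits, that is, those over posets in which each countable subset has an upper bound.

*Proof.*

**Part 1.** Direct sums are clear. The cokernel of a map from a countably generated module to a c.p. module is c.p., because it adds countably many relations. A pushout of $B\leftarrow A\to C$ is a cokernel of $A\to B\oplus C$, and a sequential colimit is the cokernel of $1-\text{shift}$ on $\bigoplus X_i$.

**Part 2.** "If" is in part 1, as f.p. modules are c.p. For "only if", take generators $x_0,x_1,\dots$ and relations $r_0,r_1,\dots$ (allow repetitions and zero), and let $X_k=\langle x_0,\dots,x_{n_k}\mid r_0,\dots,r_k\rangle$ with $n_k$ increasing, unbounded and so large that $r_0,\dots,r_k$ involve only $x_0,\dots,x_{n_k}$.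

**Part 3.** Let $D=\mathrm{colim}\,D_i$ be flat with $D_i$ f.p. By (F4), $D_i\to D$ factors as $D_i\to P_i\to D$ with $P_i$ f.g. free. The map $P_i\to D$ factors through some $D_j$ with $j>i$. The composite $D_i\to P_i\to D_j$ and the transition map agree in $D$, so they agree after enlarging $j$. Starting with $i=0$ and repeating, we get a sequence $D_0\to P_0\to D_{j_1}\to P_{j_1}\to D_{j_2}\to\cdots$ whose colimit is $D$ and in which the free modules are cofinal. The converse follows from part 1, since directed colimits of flat modules are flat.

**Part 4.** Write $L=\mathrm{colim}\,L_i$ and $H=\mathrm{colim}\,R^{p_j}$ by parts 2 and 3. Each $L_i\to L\to H$ factors through some $R^{p_{j(i)}}$. Choose $j(0)<j(1)<\cdots$ inductively. The two maps $L_i\to L_{i+1}\to R^{p_{j(i+1)}}$ and $L_i\to R^{p_{j(i)}}\to R^{p_{j(i+1)}}$ agree in $H$, so they agree after enlarging $j(i+1)$. Put $m_i=p_{j(i)}$.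

**Part 5.** Write $Z=\mathrm{colim}\,Z_n$ with $Z_n$ f.p., and let $X=\mathrm{colim}_TX_t$ with $T$ $\aleph_1$-directed. Given $Z\to X$, each $Z_n\to X$ factors through some $X_{t_n}$; let $t$ be a common upper bound. For each $n$, the maps $Z_n\to X_t$ and $Z_n\to Z_{n+1}\to X_t$ agree in $X$, hence at some $t'_n\ge t$; at a common upper bound of the $t'_n$ the maps are compatible and define a map on $Z$. Two maps $Z\to X_t$ that agree in $X$ agree on each $Z_n$ at a later stage, hence on $Z$ at a common later stage. $\square$

## 6. Products of test modules: vanishing at one stage for all $U$ at once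

Compositions, pushouts, direct sums, directed colimits and transfinite compositions of $\mathcal U$-monic maps are $\mathcal U$-monic, since $U\otimes-$ preserves colimits and pushouts of monomorphisms of abelian groups are monomorphisms. A pushout of a map has the same cokernel as the map. Pure monomorphisms are $\mathcal U$-monic.

A $\mathcal U$-monic map may be a colimit of maps none of which is $\mathcal U$-monic. Over $\mathbb Z$ with $\mathcal U$ all groups, take $X_i=\mathbb Z\oplus\mathbb Z/2$ with transition maps $(a,b)\mapsto(a,0)$ and let $u_i:X_i\to\mathbb Z$ be the projection. The colimit of the $u_i$ is the identity of $\mathbb Z$, but $\ker(U\otimes u_i)=U/2U$. What does happen is that one transition map kills this kernel, simultaneously for all $U$. The next lemma says that this is general; here closure of $\mathcal U$ under products is used.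

**Lemma 6.**

* (a) Let $u:E\to V$ be a map of f.p. modules, $X=\mathrm{colim}_{t\in T}X_t$ a directed colimit of modules, and $E\to X_s$ a map. If $\ker(U\otimes u)\subseteq\ker(U\otimes E\to U\otimes X)$ for all $U$, then there is $t\ge s$ with $\ker(U\otimes u)\subseteq\ker(U\otimes E\to U\otimes X_t)$ for all $U$.
* (b) Let $C=\mathrm{colim}_{s\in S}K_s$ be a directed colimit of complexes whose terms $K_s^j$ are f.p., and fix $j$ and $s$. If $H^j(U\otimes C)=0$ for all $U$, there is $t\ge s$ such that $H^j(U\otimes K_s)\to H^j(U\otimes K_t)$ is zero for all $U$.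

*Proof.*

**Part (a).** If there is no such $t$, choose for each $t\ge s$ some $U_t\in\mathcal U$ and $z_t\in\ker(U_t\otimes u)$ with nonzero image in $U_t\otimes X_t$. Put $U=\prod_{t\ge s}U_t\in\mathcal U$. By (F6), $U\otimes E\cong\prod(U_t\otimes E)$ and $U\otimes V\cong\prod(U_t\otimes V)$, so $(z_t)$ is an element $z\in\ker(U\otimes u)$. By hypothesis $z$ is killed in $U\otimes X=\mathrm{colim}_t\,U\otimes X_t$, hence in $U\otimes X_t$ for some $t\ge s$. Apply the projection $U\to U_t$: then $z_t$ is killed in $U_t\otimes X_t$, a contradiction.

**Part (b).** If there is no such $t$, choose for each $t\ge s$ some $U_t\in\mathcal U$ and a cycle $z_t\in U_t\otimes K_s^j$ whose image in $U_t\otimes K_t^j$ is not a boundary. Put $U=\prod_{t\ge s}U_t$. As $K_s^j$ and $K_s^{j+1}$ are f.p., $(z_t)$ is a cycle $z\in U\otimes K_s^j$. Since $\mathrm{colim}_tH^j(U\otimes K_t)=H^j(U\otimes C)=0$, $z$ becomes a boundary in $U\otimes K_t$ for some $t\ge s$. Projecting to $U_t$, $z_t$ becomes a boundary in $U_t\otimes K_t$, a contradiction. $\square$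

The second tool turns an inclusion of kernels into an extension of maps. Here it matters that $\mathcal U$ contains the injectives $D^+$.

**Lemma 7.** Let $u:E\to V$ and $\varepsilon:E\to E'$ be maps with $E,V$ f.p. and $\ker(U\otimes u)\subseteq\ker(U\otimes\varepsilon)$ for all $U$. If $D$ is flat and $h:E'\to D$ is a map, there is $g:V\to D$ with $gu=h\varepsilon$.

*Proof.*

**Step 1: solve the problem in $D^{++}$.** Let $\iota:D\to D^{++}$ be the canonical pure monomorphism. As $D^+$ is injective, $D^+\in\mathcal U$. Under $\mathrm{Hom}(-,D^{++})\cong(D^+\otimes_R-)^+$, the map $\iota h\varepsilon$ is a functional on $D^+\otimes E$ that factors through $D^+\otimes\varepsilon$. So it vanishes on $\ker(D^+\otimes u)$, and as $\mathbb Q/\mathbb Z$ is injective it extends along $D^+\otimes u$ to $D^+\otimes V$. This gives $g':V\to D^{++}$ with $g'u=\iota h\varepsilon$.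

**Step 2: move the solution into $D$.** The composite $V\xrightarrow{g'}D^{++}\to D^{++}/D$ kills $u(E)$, because $g'u=\iota h\varepsilon$ has image in $D$. The module $V/u(E)$ is f.p. and $D$ is pure in $D^{++}$, so the induced map $V/u(E)\to D^{++}/D$ lifts to $k:V/u(E)\to D^{++}$. With $\pi:V\to V/u(E)$ the projection, $g'-k\pi$ has image in $D$, say $g'-k\pi=\iota g$. Then $\iota gu=g'u=\iota h\varepsilon$ since $\pi u=0$, and $gu=h\varepsilon$. $\square$

**Lemma 8.** If $D$ is flat and $f:D\to Y$ is $\mathcal U$-monic, then $f$ is a pure monomorphism.

*Proof.* As $D^+\in\mathcal U$, the map $D^+\otimes f$ is injective, so $\mathrm{Hom}(Y,D^{++})\to\mathrm{Hom}(D,D^{++})$ is onto. Hence the pure monomorphism $\iota:D\to D^{++}$ is $\iota=h'f$ for some $h'$. For each right module $A$, injectivity of $A\otimes\iota$ gives injectivity of $A\otimes f$. $\square$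

## 7. Pushing a pure extension forward along a $\mathcal U$-monic map

Suppose we have $0\to X\to Y\to L\to0$ and maps from $X$ and $L$ to flat modules, and we want a map from $Y$ to a flat module. The usual horseshoe argument extends $X\to G$ to $Y$, and the obstruction lies in $\mathrm{Ext}^1(L,G)$, which need not vanish even when $L$ and $G$ are flat: over $\mathbb Z$, the exact sequence $\mathrm{Hom}(\mathbb Q,\mathbb Q)\to\mathrm{Hom}(\mathbb Q,\mathbb Q/\mathbb Z)\to\mathrm{Ext}^1(\mathbb Q,\mathbb Z)$ starts with a countable group and continues with an uncountable one (a map $\mathbb Q\to\mathbb Q/\mathbb Z$ is a sequence $a_1,a_2,\dots$ with $na_n=a_{n-1}$, and there are $n$ choices for $a_n$ given $a_{n-1}$), so $\mathrm{Ext}^1(\mathbb Q,\mathbb Z)\ne0$. We do not split the extension. We map it to another extension, of a flat module by a flat module.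

**Lemma 9.** Let $\ell:L\to H$ be $\mathcal U$-monic with $L$ c.p. and $H$ c.p. flat, and let $0\to D\to Y\to L\to0$ be pure exact with $D$ flat. Then there are an exact sequence $0\to D\to D'\to H\to0$ and a map $Y\to D'$ inducing $\mathrm{id}_D$ and $\ell$. Here $D'$ is flat, and c.p. if $D$ is.

*Proof.*

**Step 1: choose a good sequence for $\ell$.** By Lemma 5(4) write $\ell=\mathrm{colim}\,(\ell_i:L_i\to R^{m_i})$ with transition maps $a_i:L_i\to L_{i+1}$, $c_i:R^{m_i}\to R^{m_{i+1}}$, so $\ell_{i+1}a_i=c_i\ell_i$. An element of $\ker(U\otimes\ell_i)$ maps to $0$ in $U\otimes H$, so its image in $U\otimes L$ lies in $\ker(U\otimes\ell)=0$. Thus $\ker(U\otimes\ell_i)\subseteq\ker(U\otimes L_i\to U\otimes L)$ for all $U$. By Lemma 6(a), after passing to a subsequence, $\ker(U\otimes\ell_i)\subseteq\ker(U\otimes a_i)$ for all $U$ and all $i$.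

**Step 2: describe $Y$ by maps $\delta'_i:L_i\to D$ that extend over $\ell_i$.** By purity choose lifts $\lambda_i:L_i\to Y$ of $L_i\to L$, and put $\delta_i=\lambda_i-\lambda_{i+1}a_i$. It has values in $D$, as both terms lift the same map. Now delay by one step: $\lambda'_i=\lambda_{i+1}a_i$ is also a lift of $L_i\to L$, and
$$\delta'_i:=\lambda'_i-\lambda'_{i+1}a_i=(\lambda_{i+1}-\lambda_{i+2}a_{i+1})a_i=\delta_{i+1}a_i.$$
By Lemma 7 with $u=\ell_i$, $\varepsilon=a_i$, $h=\delta_{i+1}$, there is $\varepsilon_i:R^{m_i}\to D$ with $\varepsilon_i\ell_i=\delta'_i$. (The delay makes $\delta_i'$ factor through $a_i$, as Lemma 7 requires.)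

Then $Y\cong\mathrm{colim}\,(D\oplus L_i)$ with transitions $(d,x)\mapsto(d+\delta'_ix,\,a_ix)$, via $(d,x)\mapsto d+\lambda'_ix$. These maps are compatible because $\delta'_i+\lambda'_{i+1}a_i=\lambda'_i$, and the colimit map $\mathrm{colim}(D\oplus L_i)\to Y$ is the identity on $D$ and on the quotients $L$, so it is an isomorphism by the five lemma.

**Step 3: build $D'$ in the same way over $H$.** Let $D'=\mathrm{colim}\,(D\oplus R^{m_i})$ with transitions $(d,y)\mapsto(d+\varepsilon_iy,\,c_iy)$. The maps $\mathrm{id}_D\oplus\ell_i$ are compatible with the transitions because $\varepsilon_i\ell_i=\delta'_i$ and $c_i\ell_i=\ell_{i+1}a_i$. They induce $Y\to D'$. The sequence $0\to D\to D'\to H\to0$ is a colimit of split exact sequences, hence exact, and $Y\to D'$ induces $\mathrm{id}_D$ and $\ell$. So $D'$ is an extension of flat modules, hence flat. If $D$ is c.p., $D'$ is a sequential colimit of c.p. modules, hence c.p. $\square$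

## 8. Countably presented modules in $\mathcal E$ lie in $\mathcal B$

**Lemma 10.** Every c.p. module in $\mathcal E$ lies in $\mathcal B$.

*Proof.* Let $\mathcal X$ be the class of c.p. modules in $\mathcal E$. By coinduction (2), for $X\in\mathcal X$ we need a $\mathcal U$-monic map from $X$ to a c.p. flat module with cokernel in $\mathcal X$.

**Step 1: collect the factorizations in one module.** Write $X=\mathrm{colim}\,X_i$ (a sequence of f.p. modules), $\xi_i:X_i\to X$. Each $\xi_i$ factors as $X_i\to B_i\to X$ with $B_i\in\mathcal B$. Put $B=\bigoplus B_i\in\mathcal B$. We get $\pi:B\to X$ and $g_i:X_i\to B$ with $\pi g_i=\xi_i$; the $g_i$ need not be compatible with the transition maps. Choose a $\mathcal U$-monic $b:B\to F$ with $F$ c.p. flat and $L=\mathrm{coker}\,b\in\mathcal B$.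

**Step 2: a $\mathcal U$-monic map $u:X\to G$ with $G$ c.p. flat.** As $F$ is flat, $bg_i=w_iu_i$ with $X_i\xrightarrow{u_i}R^{n_i}\xrightarrow{w_i}F$. Then for all $U$
$$\ker(U\otimes u_i)\subseteq\ker(U\otimes bg_i)=\ker(U\otimes g_i)\subseteq\ker(U\otimes\xi_i).\qquad(3)$$
By Lemma 6(a), after passing to a subsequence, $\ker(U\otimes u_i)\subseteq\ker(U\otimes x_i)$ for all $U$, where $x_i:X_i\to X_{i+1}$ is the transition map. The $u_i$ have no reason to fit together, but Lemma 7 (with $u=u_i$, $\varepsilon=x_i$, $h=u_{i+1}$, $D=R^{n_{i+1}}$) gives $\alpha_i:R^{n_i}\to R^{n_{i+1}}$ with $\alpha_iu_i=u_{i+1}x_i$. Let $G=\mathrm{colim}\,(R^{n_i},\alpha_i)$, which is c.p. flat, and $u=\mathrm{colim}\,u_i:X\to G$.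

The map $u$ is $\mathcal U$-monic. An element of $\ker(U\otimes u)$ comes from some $U\otimes X_i$, and its image in $U\otimes R^{n_i}$ dies in some $U\otimes R^{n_j}$, $j\ge i$. So it is represented by an element of $\ker(U\otimes u_j)$, which is contained in $\ker(U\otimes\xi_j)$ by (3). So it is $0$.

We cannot stop here. Nothing so far relates $\mathrm{coker}\,u$ to $\mathcal B$: the maps $w_i:R^{n_i}\to F$ do not form a map $G\to F$, and conversely $F$ does not map to $G$. The next step enlarges $G$ so that $F$ maps to it.

**Step 3: enlarge $G$ to $G'$ and construct $\varphi:F\to G'$.** Let $Y$ be the pushout of $b:B\to F$ along $\pi:B\to X$. Then $X\to Y$ is $\mathcal U$-monic with cokernel $L$. Let $Y'$ be the pushout of $X\to Y$ along $u:X\to G$. Then $G\to Y'$ is $\mathcal U$-monic with cokernel $L$, so $0\to G\to Y'\to L\to0$ is pure exact by Lemma 8. As $L\in\mathcal B$, there is a $\mathcal U$-monic $L\to H$ with $H$ c.p. flat. Lemma 9 gives an exact sequence $0\to G\to G'\to H\to0$ with $G'$ c.p. flat and a map $Y'\to G'$ that is the identity on $G$.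

Let $u':X\xrightarrow{u}G\to G'$. It is $\mathcal U$-monic, as $G\to G'$ is pure ($H$ is flat). Let $\varphi:F\to Y\to Y'\to G'$. Then
$$\varphi b=u'\pi,\qquad(4)$$
because $B\to F\to Y$ equals $B\xrightarrow{\pi}X\to Y$, the map $X\to Y\to Y'$ equals $X\xrightarrow{u}G\to Y'$, and $G\to Y'\to G'$ is the inclusion. Put $X'=\mathrm{coker}\,u'$ with projection $q:G'\to X'$. By (4), $\varphi$ induces $\bar\varphi:L\to X'$, with $q\varphi=\bar\varphi\circ(F\to L)$.

**Step 4: $X'\in\mathcal E$.** Let $X^1=\mathrm{coker}\,u=\mathrm{colim}\,X^1_i$ with $X_i^1=R^{n_i}/u_i(X_i)$ f.p. From $G\subseteq G'$ we get the exact sequence $0\to X^1\to X'\to H\to0$. Let $e:E\to X'$ be a map with $E$ f.p. As $H$ is flat, $E\to X'\to H$ factors as $E\to R^h\to H$. Lift $R^h\to H$ to a map $R^h\to X'$. The difference of $e$ and $E\to R^h\to X'$ has image in $X^1$, so it factors as $E\to X_i^1\to X^1\to X'$ for some $i$.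

It remains to treat the map $X_i^1\to X'$. Let $\gamma_i:R^{n_i}\to G\to G'$ be canonical; the map $X_i^1\to X'$ is induced by $q\gamma_i$. On $X_i$ we have, using (4),
$$\gamma_iu_i=u'\xi_i=u'\pi g_i=\varphi bg_i=\varphi w_iu_i,$$
so $\gamma_i-\varphi w_i$ induces $\delta_i:X_i^1\to G'$. Since $w_iu_i=bg_i$, $w_i$ induces $\bar w_i:X_i^1\to L$. From $q\gamma_i=q\varphi w_i+q(\gamma_i-\varphi w_i)$ the map $X_i^1\to X'$ equals $\bar\varphi\bar w_i+q\delta_i$. As $X_i^1$ is f.p. and $G'$ is flat, $\delta_i$ factors through some $R^m$. Altogether $e$ factors through $L\oplus R^m\oplus R^h\in\mathcal B$. So $X'\in\mathcal E$.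

Finally $X'$ is c.p. as a cokernel of a map of c.p. modules. Thus $u':X\to G'$ is $\mathcal U$-monic with $G'$ c.p. flat and cokernel $X'\in\mathcal X$, and coinduction applies. $\square$

## 9. Extensions along $\mathcal U$-monic maps: first countable, then arbitrary

**Lemma 11.** Let $X\to Y$ be $\mathcal U$-monic with cokernel $L$, where $Y$ is c.p. and $X,L\in\mathcal B$. Then $Y\in\mathcal B$.

*Proof.* Let $\mathcal X$ be the class of all such $Y$; we verify the hypothesis of (2). Choose $\mathcal U$-monic maps $X\to G$ and $L\to H$ with $G,H$ c.p. flat and cokernels $X^1,L^1\in\mathcal B$.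

**Step 1: a $\mathcal U$-monic map from $Y$ to a c.p. flat module.** Let $Y_1$ be the pushout of $X\to Y$ along $X\to G$. Then $G\to Y_1$ is $\mathcal U$-monic with cokernel $L$, so $0\to G\to Y_1\to L\to0$ is pure exact by Lemma 8. Lemma 9 gives a c.p. flat $G'$, an exact sequence $0\to G\to G'\to H\to0$, and $Y_1\to G'$ inducing $\mathrm{id}_G$ and $L\to H$. Both rows stay exact under $U\otimes-$ (the first is pure, and $H$ is flat), so by the snake lemma $Y_1\to G'$ is $\mathcal U$-monic, with cokernel $\mathrm{coker}(L\to H)=L^1$. Also $Y\to Y_1$ is a pushout of $X\to G$, hence $\mathcal U$-monic with cokernel $X^1$. So $Y\to Y_1\to G'$ is $\mathcal U$-monic.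

**Step 2: its cokernel $Y^1$ lies in $\mathcal X$.** It is c.p., and there is an exact sequence $X^1\to Y^1\to L^1\to0$. Moreover
$$U\otimes X^1=(U\otimes Y_1)/(U\otimes Y)\longrightarrow(U\otimes G')/(U\otimes Y)=U\otimes Y^1$$
is injective, since $U\otimes Y_1\to U\otimes G'$ is. So $X^1\to Y^1$ is $\mathcal U$-monic with cokernel $L^1$, and $Y^1\in\mathcal X$. $\square$

To pass to arbitrary modules we need bookkeeping for countable pieces.

**Definition (countable subsystems, clubs).** Let $S$ be a directed poset and $\Lambda$ the set of countable nonempty directed subsets of $S$, ordered by inclusion. For a directed system $(K_s)_{s\in S}$ put $K_\sigma=\mathrm{colim}_{s\in\sigma}K_s$ for $\sigma\in\Lambda$. A subset $\mathcal C\subseteq\Lambda$ is a *club* if it is cofinal and closed under unions of countable increasing chains.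

For instance, if $S$ is the set of nonempty finite subsets of a nonempty set $A$ and $K_s=R^{(s)}$, then $K_\sigma$ is the free module on the countable set $\bigcup\sigma\subseteq A$.

We use the following facts.

* Every countable subset of $S$ lies in some $\sigma\in\Lambda$: close it (adding one element of $S$ if it is empty) under chosen upper bounds of pairs. So $\Lambda$ is $\aleph_1$-directed, and $\mathrm{colim}_SK_s=\mathrm{colim}_\Lambda K_\sigma$.
* $\Lambda$ is closed under unions of countable increasing chains, and $K_{\bigcup\sigma_n}=\mathrm{colim}\,K_{\sigma_n}$.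
* Each $\sigma\in\Lambda$ has a cofinal increasing sequence. So if all $K_s$ are f.p. modules, $K_\sigma$ is c.p.
* The intersection of two clubs is a club. Closure is clear; for cofinality, given $\sigma$, choose $\sigma\subseteq\sigma_1\subseteq\sigma_2\subseteq\cdots$ alternately in the two clubs and take the union, which is the union of each of the two subsequences.
* A cofinal subset $\mathcal C$ of $\Lambda$ is directed, and $\mathrm{colim}_SK_s=\mathrm{colim}_{\mathcal C}K_\sigma$.

**Lemma 12.** If $X=\mathrm{colim}_SX_s\in\mathcal E$ with all $X_s$ f.p., then $\{\sigma\in\Lambda:X_\sigma\in\mathcal B\}$ is a club.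

*Proof.* Each $X_\sigma$ is c.p., so by Lemma 10 the set equals $\{\sigma:X_\sigma\in\mathcal E\}$. This is closed under unions of chains, since $\mathcal E$ is closed under directed colimits.

For cofinality start with any $\sigma_0\in\Lambda$. Given $\sigma_n$ and $s\in\sigma_n$, the map $X_s\to X$ factors as $X_s\to B\to X$ with $B\in\mathcal B$. As $B$ is c.p. and $\Lambda$ is $\aleph_1$-directed, $B\to X$ factors through some $X_\tau$ with $\tau\supseteq\sigma_n$ (Lemma 5(5)). The composite $X_s\to B\to X_\tau$ and the canonical map $X_s\to X_\tau$ agree in $X$, so after enlarging $\tau$ they are equal. Choose $\sigma_{n+1}\in\Lambda$ containing these countably many $\tau$, one for each $s\in\sigma_n$. Let $\sigma=\bigcup\sigma_n$. A map from an f.p. module to $X_\sigma$ factors through $X_s\to X_\sigma$ for some $n$ and $s\in\sigma_n$, and $X_s\to X_\sigma$ factors as $X_s\to B\to X_\tau\to X_{\sigma_{n+1}}\to X_\sigma$. So $X_\sigma\in\mathcal E$. $\square$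

**Proposition 13.** Let $f:X\to Y$ be $\mathcal U$-monic with cokernel $L$. If $X,L\in\mathcal E$, then $Y\in\mathcal E$.

*Proof.*

**Step 1: write $f$ as a directed colimit of maps of f.p. modules.** Maps of modules are the same as modules over the ring $\Gamma$ of lower triangular $2\times2$ matrices over $R$: the map $f:X\to Y$ corresponds to $X\oplus Y$ with action $(x,y)\mapsto(ax,\,bf(x)+cy)$ of the matrix with diagonal entries $a,c$ and lower left entry $b$. The module $\Gamma$ itself is the sum of $(R\xrightarrow{1}R)$ and $(0\to R)$. Hence an f.p. $\Gamma$-module, a cokernel of a map $\Gamma^a\to\Gamma^c$, is a map between f.p. modules. By (F5) over $\Gamma$, $f=\mathrm{colim}_S(f_s:X_s\to Y_s)$ with $S$ a directed poset and $X_s,Y_s$ f.p. Then $L=\mathrm{colim}\,L_s$ with $L_s=\mathrm{coker} f_s$ f.p.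

**Step 2: the set $\{\sigma\in\Lambda:f_\sigma\ \mathcal U\text{-monic}\}$ is a club.** It is closed under unions of chains, as directed colimits of $\mathcal U$-monic maps are $\mathcal U$-monic. For cofinality note $\ker(U\otimes f_s)\subseteq\ker(U\otimes X_s\to U\otimes X)$, because $f$ is $\mathcal U$-monic. So Lemma 6(a) gives for each $s$ some $t(s)\ge s$ with $\ker(U\otimes f_s)\subseteq\ker(U\otimes X_s\to U\otimes X_{t(s)})$ for all $U$. Starting from any $\sigma_0$ choose $\sigma_0\subseteq\sigma_1\subseteq\cdots$ in $\Lambda$ with $\sigma_{n+1}\supseteq\sigma_n\cup t(\sigma_n)$ and let $\sigma=\bigcup\sigma_n$. An element of $\ker(U\otimes f_\sigma)$ is represented by an element of $\ker(U\otimes f_s)$ for some $s\in\sigma$ (pass to a stage where its image in $U\otimes Y_s$ is zero), and it dies in $U\otimes X_{t(s)}$ with $t(s)\in\sigma$.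

**Step 3: apply the countable case.** Intersect this club with the clubs of Lemma 12 for $X=\mathrm{colim}\,X_s$ and $L=\mathrm{colim}\,L_s$. For $\sigma$ in the intersection, $X_\sigma\to Y_\sigma$ is $\mathcal U$-monic with cokernel $L_\sigma$, the modules $X_\sigma,L_\sigma$ lie in $\mathcal B$, and $Y_\sigma$ is c.p. So $Y_\sigma\in\mathcal B$ by Lemma 11. As $Y$ is the directed colimit of these $Y_\sigma$, $Y\in\mathcal E$. $\square$

## 10. Flat coresolutions from pushouts along $\omega_1$

**Proposition 14.** Every $X\in\mathcal E$ has a $\mathcal U$-monic map $X\to Y$ with $Y$ flat and cokernel in $\mathcal E$. Hence $X$ has a $\mathcal U$-exact flat coresolution.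

*Proof.*

**Step 1: the construction.** Let $\mathcal S$ be a representative set, up to isomorphism, of the $\mathcal U$-monic maps $v:Z\to V$ with $Z\in\mathcal B$, $V$ c.p. flat, and $\mathrm{coker}\,v\in\mathcal B$. (Isomorphism classes of c.p. modules form a set.) Each $Z\in\mathcal B$ is, up to isomorphism, the source of such a map. Put $Y_0=X$. Let $Y_{\alpha+1}$ be the pushout of $\bigoplus_jv_j:\bigoplus_jZ_j\to\bigoplus_jV_j$ along $\bigoplus_jZ_j\to Y_\alpha$, where $j$ runs over all pairs consisting of a map $v:Z\to V$ in $\mathcal S$ and a map $Z\to Y_\alpha$. Take colimits at limit ordinals, and let $Y=Y_{\omega_1}$. All maps $X\to Y_\alpha$ are $\mathcal U$-monic; let $C_\alpha$ be their cokernels.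

**Step 2: $Y_\alpha,C_\alpha\in\mathcal E$ for $\alpha\le\omega_1$.** We use induction. First, $Y_0=X$ and $C_0=0$. At a successor, $Y_\alpha\to Y_{\alpha+1}$ is $\mathcal U$-monic with cokernel $\bigoplus_j\mathrm{coker}\,v_j\in\mathcal E$. The map $C_\alpha\to C_{\alpha+1}$ is its pushout along $Y_\alpha\to C_\alpha$, so it is also $\mathcal U$-monic with the same cokernel. Proposition 13 gives $Y_{\alpha+1},C_{\alpha+1}\in\mathcal E$. At limit ordinals $Y_\alpha$ and $C_\alpha$ are directed colimits of earlier terms.

**Step 3: $Y$ is flat.** Let $E\to Y$ be a map with $E$ f.p. As $Y\in\mathcal E$, it factors as $E\to Z\to Y$ with $Z\in\mathcal B$, and we may assume that there is $v:Z\to V$ in $\mathcal S$. As $Z$ is c.p. and the poset $\omega_1$ is $\aleph_1$-directed, $Z\to Y$ factors through some $Y_\alpha$ with $\alpha<\omega_1$ (Lemma 5(5)). By construction, $Z\to Y_\alpha\to Y_{\alpha+1}$ factors through $v:Z\to V$. So $E\to Y$ factors through the flat module $V$, hence through an f.g. free module. By (F4), $Y$ is flat.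

So $X\to Y$ is $\mathcal U$-monic with $Y$ flat and cokernel $C_{\omega_1}\in\mathcal E$. Iterate with $C_{\omega_1}$ and splice. $\square$

## 11. A flat coresolution forces membership in $\mathcal E$

**Proposition 15.** If $M$ has a $\mathcal U$-exact flat coresolution $0\to M\to F^0\to F^1\to\cdots$, then $M\in\mathcal E$.

*Proof.* Let $C$ be the complex with $C^{-1}=M$ and $C^j=F^j$ for $j\ge0$. Let $\mathcal K$ be the category of complexes $K$ in degrees $\ge-1$ with $K^{-1}$ f.p. and $K^j$ f.g. free for $j\ge0$. We write $C$ as a directed colimit of objects of $\mathcal K$ and then pick out countable subsystems that are exact under all $U\otimes-$.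

**Step 1: Lazard's criterion for complexes.** The claim is:

> (5) Every chain map $\kappa:T\to C$, with $T$ in degrees $\ge-1$ and all $T^j$ f.p., factors as $T\xrightarrow{\tau}K\xrightarrow{\kappa'}C$ with $K\in\mathcal K$.

Put $K^{-2}=0$, $K^{-1}=T^{-1}$, $\tau^{-1}=\mathrm{id}$, $\kappa'^{-1}=\kappa^{-1}$. Let $j\ge0$ and suppose $K,\tau,\kappa'$ are constructed in degrees $<j$. Let
$$W=(T^j\oplus K^{j-1})\big/\{(dt,\,-\tau t+dk):t\in T^{j-1},\ k\in K^{j-2}\},$$
which is f.p. The map $W\to F^j$, $(x,y)\mapsto\kappa x+d\kappa'y$, is well defined, since
$$\kappa dt-d\kappa'\tau t+d\kappa'dk=\kappa dt-d\kappa t+dd\kappa'k=0.$$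
Since $F^j$ is flat, the map factors as $W\to K^j\xrightarrow{\kappa'}F^j$ with $K^j$ f.g. free. Let $d:K^{j-1}\to W\to K^j$ and $\tau:T^j\to W\to K^j$. The relations $(0,dk)$ give $d^2=0$, the relations $(dt,-\tau t)$ give $\tau d=d\tau$, and by construction $\kappa'd=d\kappa'$ and $\kappa'\tau=\kappa$.

**Step 2: $C$ is a directed colimit of objects of $\mathcal K$.** Let $\mathcal K/C$ be the category of objects of $\mathcal K$ with a chain map to $C$. It is essentially small. It is filtered: it is non-empty (it contains $0$); for two objects $K,K'$ apply (5) to $K\oplus K'\to C$; for parallel $\alpha,\beta:K\rightrightarrows K'$ over $C$ apply (5) to $K'/(\alpha-\beta)K\to C$, whose source has f.p. terms. The colimit of the $K$ over $\mathcal K/C$ is $C$. Indeed $x\in C^j$ is hit from the complex $R\xrightarrow{1}R$ in degrees $j,j+1$, via $1\mapsto x$ and $1\mapsto dx$. If $y\in K^j$ maps to $0\in C^j$, then $K\to C$ factors through $K/(Ry,R\,dy)$, which has f.p. terms, and (5) applied to $K/(Ry,R\,dy)\to C$ shows that $y$ dies at a later stage. Every small filtered category admits a cofinal functor from a directed poset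 (Adámek–Rosický, *Locally Presentable and Accessible Categories*, Thm 1.5). Hence $C=\mathrm{colim}_{s\in S}K_s$ with $S$ a directed poset and $K_s\in\mathcal K$.

**Step 3: exact countable subsystems.** As $H^j(U\otimes C)=0$ for all $j$ and $U$, Lemma 6(b) gives for all $s\in S$ and $j\ge-1$ some $t(s,j)\ge s$ such that $H^j(U\otimes K_s)\to H^j(U\otimes K_{t(s,j)})$ is zero for all $U$. Every $\sigma_0\in\Lambda$ is contained in some $\sigma\in\Lambda$ closed under all $t(-,j)$: choose $\sigma_{n+1}\in\Lambda$ containing $\sigma_n$ and the countable set $\{t(s,j):s\in\sigma_n,\ j\ge-1\}$, and let $\sigma=\bigcup\sigma_n$. For such $\sigma$,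
$$H^j(U\otimes K_\sigma)=\mathrm{colim}_{s\in\sigma}H^j(U\otimes K_s)=0\quad\text{for all }j\text{ and all }U.$$
Moreover $K_\sigma^{-1}$ is c.p., and $K_\sigma^j$ is c.p. flat for $j\ge0$. So $K_\sigma^{-1}\in\mathcal B$. These $\sigma$ are cofinal in $\Lambda$, so $M=\mathrm{colim}\,K_\sigma^{-1}$ is a directed colimit of modules in $\mathcal B$, and $M\in\mathcal E$. $\square$

## 12. Purity for $\mathcal E$, and the proof of Theorem 1

**Corollary 16.** $\mathcal E$ is exactly the class of modules with a $\mathcal U$-exact flat coresolution. If $M\in\mathcal E$ and $N\subseteq M$ is pure, then $M/N\in\mathcal E$ and $N\in\mathcal E$.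

*Proof.* The first claim is Propositions 14 and 15. Let $Q=M/N$. Then $Q\in\mathcal E$, as $\mathcal E$ is closed under pure quotients. For $N$ we carry out the plan of Section 4. Choose a $\mathcal U$-monic $M\to F$ with $F$ flat and cokernel $L\in\mathcal E$ (Proposition 14). Then $N\to M\to F$ is $\mathcal U$-monic. Its cokernel $C$ is the pushout of $M\to F$ along $M\to Q$. So $Q\to C$ is $\mathcal U$-monic with cokernel $L$, and $C\in\mathcal E$ by Proposition 13. Splice $N\to F\to C$ with a $\mathcal U$-exact flat coresolution of $C$. This is a $\mathcal U$-exact flat coresolution of $N$, so $N\in\mathcal E$ by Proposition 15. $\square$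

**Proposition 17.** $X\in\mathcal{GF}_{\mathcal U}$ if and only if (i) $X^+$ is GI, (ii) $\mathrm{Tor}_i(U,X)=0$ for all $i\ge1$ and all $U$, and (iii) $X\in\mathcal E$. If $\mathcal U$ is the class of injectives, (i) implies (ii).

*Proof.*

**Necessity.** Let $F$ be a complex as in the definition with cokernel $X$. Since $\mathcal U$ contains the injectives, $F^+$ shows that $X^+$ is GI, as in Section 3. Condition (ii) and the existence of a $\mathcal U$-exact flat coresolution are in (1), and the latter gives (iii) by Proposition 15.

**Sufficiency.** By (1) it is enough to produce a $\mathcal U$-exact flat coresolution of $X$ that is itself exact. By Proposition 14 choose a $\mathcal U$-monic $f:X\to B$ with $B$ flat and $X^1=\mathrm{coker} f\in\mathcal E$. As $\mathcal U$ contains the injectives, Lemma 3 shows that $f$ is injective and that $(X^1)^+$ is GI. From $0\to X\to B\to X^1\to0$ we get $\mathrm{Tor}_1(U,X^1)=\ker(U\otimes f)=0$ and $\mathrm{Tor}_{i+1}(U,X^1)\cong\mathrm{Tor}_i(U,X)=0$ for $i\ge1$. So $X^1$ satisfies (i)–(iii), and we can repeat with $X^1$. Splicing gives an exact sequence $0\to X\to B^0\to B^1\to\cdots$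 with flat $B^i$ that stays exact under $U\otimes-$.

**Injectives.** If $\mathcal U$ is the class of injectives and $X^+$ is GI, then $\mathrm{Tor}_i(I,X)^+\cong\mathrm{Ext}^i(I,X^+)=0$ for $i\ge1$. $\square$

This is Theorem 4(3).

**Proof of Theorem 1 and of "only if" in Theorem 4(1).** Let $M\in\mathcal{GF}_{\mathcal U}$ and let $0\to N\to M\to Q\to0$ be pure exact. Then $0\to Q^+\to M^+\to N^+\to0$ splits. We check the three conditions of Proposition 17 for $N$ and $Q$.

* (i) $N^+$ and $Q^+$ are summands of the GI module $M^+$, hence GI by Lemma 2.
* (ii) $\mathrm{Tor}_i(U,N)^+\cong\mathrm{Ext}^i(U,N^+)$ is a summand of $\mathrm{Ext}^i(U,M^+)\cong\mathrm{Tor}_i(U,M)^+=0$ for $i\ge1$, and likewise for $Q$.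
* (iii) $M\in\mathcal E$ by Proposition 17, so $N,Q\in\mathcal E$ by Corollary 16.

Hence $N,Q\in\mathcal{GF}_{\mathcal U}$. The class of injective right modules is closed under products, and for $\mathcal U$ this class the statement is Theorem 1. $\square$

## 13. Extensions, kernels of epimorphisms, sums, summands and direct limits

We prove the remaining parts of Theorem 4. Let $0\to X\to Y\to Z\to0$ be exact with $Z\in\mathcal{GF}_{\mathcal U}$. Then $\mathrm{Tor}_1(U,Z)=0$, so $X\to Y$ is $\mathcal U$-monic.

**Extensions.** Let $X\in\mathcal{GF}_{\mathcal U}$. Then $X,Z\in\mathcal E$, so $Y\in\mathcal E$ by Proposition 13. Condition (ii) for $Y$ follows from the long exact Tor sequence. The module $Y^+$ is an extension of the GI modules $X^+$ and $Z^+$, hence GI by Lemma 2. So $Y\in\mathcal{GF}_{\mathcal U}$ by Proposition 17. Since a pure exact sequence is in particular exact, this also gives "if" in part 1.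

**Kernels of epimorphisms.** Let $Y\in\mathcal{GF}_{\mathcal U}$. Take a $\mathcal U$-monic $Y\to F$ with $F$ flat and cokernel $L\in\mathcal E$ (Proposition 14). Then $X\to Y\to F$ is $\mathcal U$-monic, and its cokernel $C$ is the pushout of $Y\to F$ along $Y\to Z$. So $Z\to C$ is $\mathcal U$-monic with cokernel $L$. By Proposition 13, $C\in\mathcal E$, so $X$ has a $\mathcal U$-exact flat coresolution (splice $X\to F\to C$ with one for $C$), and $X\in\mathcal E$ by Proposition 15. Condition (ii) follows from the exactness of $\mathrm{Tor}_{i+1}(U,Z)\to\mathrm{Tor}_i(U,X)\to\mathrm{Tor}_i(U,Y)$. The module $X^+$ is the cokernel of the monomorphism $Z^+\to Y^+$ of GI modules, hence GI by Lemma 2. So $X\in\mathcal{GF}_{\mathcal U}$.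

**Direct sums.** Shift the complexes so that all the given modules are cokernels in the same degree, and add the complexes.

**Direct summands.** A summand is a pure submodule, so "only if" in part 1 applies.

**Direct limits.** By (F3), $\varinjlim X_i$ is a pure quotient of $\bigoplus X_i$. If all $X_i\in\mathcal{GF}_{\mathcal U}$, then the direct sum is in $\mathcal{GF}_{\mathcal U}$, and so is its pure quotient by part 1. This completes the proof of Theorem 4. $\square$
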